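
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Odd embeddings of the sphere without inscribed boxes of a prescribed shape}


\begin{abstract}
Let $f\colon S^2\to\mathbb R^3$ be an odd $C^1$ embedding. It is known that the surface $f(S^2)$ contains all vertices of some cube centered at the origin and, more generally, of some centered square-based box with any given ratio of height to basic edge. Hausel, Makai and Szucs asked whether the same holds for boxes with arbitrary edge ratios $a:b:c$. We show that it does not: if $a,b,c$ are pairwise distinct and no quotient of two of them is $\sqrt3$, there are real-analytic, strictly convex, centrally symmetric surfaces, arbitrarily close to the round sphere, in which no such box is inscribed. The proof perturbs a function of the height near three circles of boxes. The first-order obstruction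 always has a zero, but if the first-order obstruction is made to vanish identically, the second-order one can be made a nonzero constant. We also explain why the ratio $\sqrt3$ is out of reach of this construction.
\end{abstract}

\section{The question and the answer}

\subsection{Statements}

Let $f\colon S^2\to\mathbb R^3$ be a $C^1$ embedding that is \emph{odd}, i.e.\ $f(-x)=-f(x)$. Its image is a surface that is symmetric about the origin and does not contain it. A \emph{box of type $(a,b,c)$}, where $a,b,c>0$, is a rectangular box centered at $0$ whose edge lengths are proportional to $a:b:c$. We say that it is \emph{inscribed} in the surface if all eight vertices lie on $f(S^2)$. The question in \cite{HMS} starts from two known results.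
\begin{itemize}
\item[(1)] Every such surface has an inscribed cube centered at the origin.
\item[(2)] Every such surface has an inscribed square-based box centered at the origin with any given ratio of the height to the basic edge.
\end{itemize}
The question is whether (2) extends to all boxes: \emph{given arbitrary $a,b,c>0$, does every odd $C^1$ embedding have an inscribed box of type $(a,b,c)$?}

\begin{theorem}\label{thm:main}
Let $a,b,c>0$ be pairwise distinct, with no quotient of two of them equal to $\sqrt3$. Then there is an even polynomial $u$ on $\mathbb R^3$ such that for every $\varepsilon>0$ with $\varepsilon\max_{S^2}|u|<1$ the map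
\[
f_\varepsilon\colon S^2\to\mathbb R^3,\qquad f_\varepsilon(x)=(1+\varepsilon u(x))\,x,
\]
is an odd real-analytic embedding, and no box of type $(a,b,c)$ has all eight vertices on $f_\varepsilon(S^2)$. As $\varepsilon\to0$ these surfaces converge to $S^2$ in $C^\infty$, and they are strictly convex for small $\varepsilon$.
\end{theorem}

\begin{corollary}\label{cor:main}
The answer to the question is no. In detail: if two of $a,b,c$ are equal, every odd $C^1$ embedding has an inscribed box of type $(a,b,c)$. If $a,b,c$ are pairwise distinct and no quotient of two of them equals $\sqrt3$, there is an odd embedding without one.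
\end{corollary}

\begin{proof}
The first statement is the known result (2), with two equal edges spanning the base. The second is Theorem~\ref{thm:main}; it applies, for instance, to $(1,2,3)$, whose quotients are rational and hence different from $\sqrt3$.
\end{proof}

The excluded shapes, with $a,b,c$ pairwise distinct and some quotient equal to $\sqrt3$, are not decided here. Section~\ref{sec:sqrt3} shows that our construction cannot work for them.

\subsection{What one might expect}\label{sec:expect}

Write $(a_1,a_2,a_3)=(a,b,c)$ and scale so that $a_1^2+a_2^2+a_3^2=1$. Put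
\[
w_1=(a_1,a_2,a_3),\quad w_2=(a_1,-a_2,-a_3),\quad w_3=(-a_1,a_2,-a_3),\quad w_4=(-a_1,-a_2,a_3).
\]
These unit vectors have an even number of minus signs, and $\pm w_1,\dots,\pm w_4$ are the vertices of a box of type $(a,b,c)$. The vertex sets of the boxes of this type are exactly the sets
\begin{equation}\label{eq:box}
\{\pm tRw_i: i=1,2,3,4\},\qquad t>0,\ R\in SO(3).
\end{equation}
Indeed, let the columns of $R$ be unit vectors in the three edge directions, in the order of the edges; reversing one of them, which does not change the box, makes the frame positively oriented if it was not. So inscribing a box means making a function take equal values on four directions, three equations for the three parameters of $R$. The dimension count decides nothing. The simplest surfaces can be treated by hand with the following lemma, which we use again later.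

\begin{lemma}\label{lem:diag}
For a symmetric $3\times3$ matrix $B$, the four numbers $w_i^{T}Bw_i$ are equal if and only if $B$ is diagonal.
\end{lemma}

\begin{proof}
Put $t_{lm}=B_{lm}a_la_m$ and $T=\sum_l B_{ll}a_l^2$. The four numbers are $T+2\beta_i$ with
\[
\begin{aligned}
\beta_1&=t_{12}+t_{13}+t_{23}, & \beta_2&=-t_{12}-t_{13}+t_{23},\\
\beta_3&=-t_{12}+t_{13}-t_{23}, & \beta_4&=t_{12}-t_{13}-t_{23}.
\end{aligned}
\]
Since $\beta_1+\beta_2+\beta_3+\beta_4=0$, the $\beta_i$ are equal only if all vanish. Then $0=\beta_1+\beta_2=2t_{23}$, $0=\beta_1+\beta_3=2t_{13}$ and $0=\beta_1+\beta_4=2t_{12}$. As $a_la_m>0$, $B$ is diagonal. The converse is obvious.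
\end{proof}

\begin{example}\label{ex:ellipsoid}
Let the surface be an ellipsoid $x^TAx=1$ whose semi-axes are distinct. The box \eqref{eq:box} is inscribed iff $t^2\,w_i^TR^TARw_i=1$ for all $i$. By Lemma~\ref{lem:diag}, and since $A$ is positive definite, some $t>0$ satisfies this iff $R^TAR$ is diagonal, that is, iff the edges of the box are parallel to the principal axes. So every such ellipsoid has inscribed boxes of every type, and their number is the number of ways to assign edge lengths to axes: one for a cube, three for a box with exactly two equal edges, six if $a,b,c$ are distinct.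
\end{example}

Ellipsoids thus suggest a positive answer. They also carry a warning. If one hopes, as in degree theory, that the parity of the number of solutions survives deformation, then the counts $1$ and $3$ make existence plausible for cubes and square-based boxes, while the count $6$ predicts nothing. Theorem~\ref{thm:main} shows that, for almost every shape with distinct edges, some surfaces indeed have no solution at all.

\subsection{The idea}\label{sec:idea}

We perturb the sphere radially by $\varepsilon u$, so that the problem concerns only an even function $u$ on $S^2$ (Section~\ref{sec:reduction}). We start from a function $u_0$ of $|z|$. By Lemma~\ref{lem:diag}, the boxes on whose vertex directions $u_0$ is constant are exactly those with a vertical edge; they form three circles, one for each choice of the vertical edge (Section~\ref{sec:revolution}). Now perturb $u_0$. Near each circle a box is described by its rotation angle $s$ about the vertical and by a small tilt with two parameters. Two of the three equations determine the tilt. The third then becomes, to leading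 order, an equation $J(s)=0$ on the circle, and we need $J$ to have no zero.

At first order in the perturbation, $J$ has mean zero, so it always vanishes somewhere. We therefore choose the first-order term so that it contributes nothing to $J$ but forces the boxes to tilt; the tilt is felt at second order. There the mean of $J$ need not vanish, provided we also let the vertical derivative of $u$ vary along the latitude circle (Sections~\ref{sec:vertical} and~\ref{sec:data}). A further second-order correction then makes $J$ a nonzero constant.

\section{Reduction to functions on the sphere}\label{sec:reduction}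

Let $u$ be an even continuous function on $S^2$. We call $R\in SO(3)$ \emph{bad} for $u$ if
\[
u(Rw_1)=u(Rw_2)=u(Rw_3)=u(Rw_4).
\]
Since $u$ is even, this depends only on the four lines $\mathbb R Rw_i$. In particular it does not change if $R$ is replaced by $R\gamma$, where $\gamma$ is the rotation by $\pi$ about a coordinate axis, because $\gamma$ permutes the $w_i$.

\begin{lemma}\label{lem:reduction}
Let $u$ be even and continuous, $\varepsilon>0$ and $\varepsilon\max_{S^2}|u|<1$. The surface $\{(1+\varepsilon u(x))x:x\in S^2\}$ has an inscribed box of type $(a,b,c)$ if and only if some $R\in SO(3)$ is bad for $u$.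
\end{lemma}

\begin{proof}
For $t>0$ and $|x|=1$, the point $tx$ lies on the surface iff $t=1+\varepsilon u(x)$. As $u$ is even, the box \eqref{eq:box} is inscribed iff $t=1+\varepsilon u(Rw_i)$ for $i=1,\dots,4$. Such a $t$ exists iff $R$ is bad; it is then automatically positive.
\end{proof}

To measure how far $R$ is from being bad, put
\[
\delta(R;u)=\max_iu(Rw_i)-\min_iu(Rw_i).
\]
This is continuous in $R$, it vanishes iff $R$ is bad, and
\begin{equation}\label{eq:delta}
|\delta(R;u)-\delta(R;\tilde u)|\le2\|u-\tilde u\|_\infty .
\end{equation}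

\begin{proposition}\label{prop:suffices}
For given $a,b,c$, the conclusion of Theorem~\ref{thm:main} follows if there is a smooth even function on $S^2$ without bad rotations.
\end{proposition}

\begin{proof}
Let $\tilde u$ be such a function. By compactness of $SO(3)$, $\min_R\delta(R;\tilde u)>0$, and by \eqref{eq:delta} every even function uniformly close enough to $\tilde u$ has no bad rotation. By the Weierstrass theorem there is a polynomial as close to $\tilde u$ on $S^2$ as we wish. Its even part is at least as close, since $\tilde u$ is even. Let $u$ be this even part. By Lemma~\ref{lem:reduction}, $f_\varepsilon(S^2)$ has no inscribed box of type $(a,b,c)$.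

It remains to check the properties of $f_\varepsilon$. It is real-analytic, and odd because $u$ is even. Since $1+\varepsilon u>0$ on $S^2$, we have $f_\varepsilon(x)/|f_\varepsilon(x)|=x$; hence $f_\varepsilon$ is injective with injective differential, and as $S^2$ is compact it is an embedding. Clearly $f_\varepsilon(x)-x=\varepsilon u(x)x\to0$ in $C^\infty$. So for small $\varepsilon$ the Gauss curvature is everywhere close to $1$, in particular positive, and by Hadamard's theorem the surface is strictly convex.
\end{proof}

\section{Boxes in a surface of revolution}\label{sec:revolution}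

Let $e_1,e_2,e_3$ be the standard basis. We write $e_z=e_3$ when we think of it as the vertical direction in space, and use the height $z$ and the azimuth $\theta$ on $S^2$. We want an even function of the height that is strictly increasing in $|z|$ and equals $|z|$ wherever we shall compute. The function $|z|$ itself is not smooth at the equator, so we modify it there.

Let $0<\rho<\frac12$, and let $g\colon[0,1]\to[0,1]$ be smooth and nondecreasing with $g=0$ near $0$ and $g=1$ on $[2\rho,1]$. Put
\begin{equation}\label{eq:omega}
\omega(z)=z^2+(z-z^2)g(z)\quad(0\le z\le 1),\qquad u_0=\omega(|z|).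
\end{equation}
Then $\omega'=2z(1-g)+g+(z-z^2)g'$. On $(0,1]$ all three terms are nonnegative, and the first or the second is positive. So $\omega$ is strictly increasing, $\omega=z^2$ near $0$, and $\omega(z)=z$ for $z\ge2\rho$. Hence $u_0$ is even and smooth on $S^2$.

\begin{lemma}\label{lem:u0}
If $R$ is bad for $u_0$, then $Re_k=\pm e_z$ for some $k$.
\end{lemma}

\begin{proof}
Put $\xi=R^Te_z$. The point $Rw_i$ has height $\xi\cdot w_i$. As $\omega$ is strictly increasing, the numbers $(\xi\cdot w_i)^2=w_i^T(\xi\xi^T)w_i$ are equal. By Lemma~\ref{lem:diag}, $\xi\xi^T$ is diagonal, so at most one coordinate of the unit vector $\xi$ is nonzero. Thus $\xi=\pm e_k$ for some $k$.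
\end{proof}

For $r>0$ let $\mathcal N_r$ be the open set of all $R\in SO(3)$ such that, for some $k$, the vector $Re_k$ makes an angle less than $r$ with $e_z$ or with $-e_z$. By Lemma~\ref{lem:u0} and compactness there is a $\delta_0(r)>0$ with
\begin{equation}\label{eq:offN}
\delta(R;u_0)\ge\delta_0(r)\qquad\text{for }R\notin\mathcal N_r .
\end{equation}

From now on until the end of Section~\ref{sec:proof}, $a_1,a_2,a_3$ are as in Theorem~\ref{thm:main}, with $a_1^2+a_2^2+a_3^2=1$. They are distinct and lie in $(0,1)$, so we can and do fix $\rho>0$ so small that the three intervals $[a_k-\rho,a_k+\rho]$ are pairwise disjoint and contained in $(2\rho,1)$. We fix $\omega$ and $u_0$ for this $\rho$.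

\section{Near a vertical box}\label{sec:vertical}

\subsection{The four corners}

Fix $k$, let $(i,j,k)$ be a cyclic permutation of $(1,2,3)$, and put
\[
p=a_i,\quad q=a_j,\quad h=a_k,\quad d=\sqrt{p^2+q^2}=\sqrt{1-h^2},\quad \kappa=\frac h{d^2},\quad \alpha=\pi-2\arctan\frac qp\in(0,\pi).
\]
The condition on $\sqrt3$ plays no role in this section. The box \eqref{eq:box} with $t=1$ and $Re_k=e_z$ has its four upper corners on the latitude circle $z=h$, of radius $d$. We write
\[
v(\theta)=(d\cos\theta,\,d\sin\theta,\,h).
\]
The upper corners form a rectangle with sides $2p,2q$; $\alpha$ is the angle at which a side of length $2p$ is seen from the center of the circle (Figure~\ref{fig:corners}).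

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.9]
\draw (0,0) circle (1);
\coordinate (A) at (25:1);
\coordinate (B) at (95:1);
\coordinate (C) at (205:1);
\coordinate (E) at (275:1);
\draw[thick] (A)--(B)--(C)--(E)--cycle;
\draw[dashed] (A)--(C);
\draw[dashed] (B)--(E);
\draw[->] (0,0)--(1.45,0);
\draw (0.55,0) arc (0:25:0.55);
\node at (12:0.68) {$s$};
\draw (25:0.3) arc (25:95:0.3);
\node at (60:0.44) {$\alpha$};
\node[right] at (25:1.02) {$A$};
\node[above] at (95:1.02) {$B$};
\node[left] at (205:1.02) {$A'$};
\node[below] at (275:1.02) {$B'$};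
\node at (60:0.69) {$2p$};
\node at (150:0.75) {$2q$};
\end{tikzpicture}
\caption{The upper corners $A,B,A',B'$ of a vertical box, seen from above on the latitude circle at height $h$. Their azimuths are $s$, $s+\alpha$, $s+\pi$, $s+\alpha+\pi$; the horizontal ray is azimuth $0$.}
\label{fig:corners}
\end{figure}

For a horizontal vector $m=(m_x,m_y,0)$ let $T_m$ be the rotation with rotation vector $m$ (axis direction $m$, angle $|m|$). Every box near a vertical one arises from a vertical one by such a tilt.

\begin{lemma}\label{lem:corners}
Let $0<r\le\rho/2$ and suppose that $Re_k$ makes an angle less than $r$ with $e_z$. Then there are a horizontal $m$ with $|m|<r$ and an $s\in\mathbb R$ such that the four points $T_mv(\theta_0)$ with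
\[
\theta_0=s,\quad s+\pi,\quad s+\alpha,\quad s+\alpha+\pi
\]
lie one on each of the lines $\mathbb RRw_1,\dots,\mathbb RRw_4$. We call them the corners $A,A',B,B'$.
\end{lemma}

\begin{proof}
Choose $m$ with $|m|<r$ and $T_me_z=Re_k$, and put $S=T_m^{-1}R$. Then $Se_k=e_z$, and since $(e_i,e_j,e_k)$ is positively oriented,
\[
Se_i=(\cos s',\sin s',0),\qquad Se_j=(-\sin s',\cos s',0)
\]
for some $s'$. Each line $\mathbb Rw_l$ contains exactly one of the four vectors $\pm pe_i\pm qe_j+he_k$. With $\beta=\arctan(q/p)$ we have $p=d\cos\beta$ and $q=d\sin\beta$. So $S$ maps the vectors with sign patterns $(+,+)$, $(-,-)$, $(-,+)$, $(+,-)$ to $v(\theta_0)$ with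
\[
\theta_0=s'+\beta,\quad s'+\beta+\pi,\quad s'+\pi-\beta,\quad s'-\beta .
\]
With $s=s'+\beta$ these azimuths are $s$, $s+\pi$, $s+\alpha$ and $s+\alpha-\pi$. Apply $T_m$.
\end{proof}

\subsection{The effect of a tilt}

Let a \emph{sinusoid} be a function in the span of $\cos\theta$ and $\sin\theta$. For horizontal $m$ put
\[
\ell_m(\theta)=d\,(m_x\sin\theta-m_y\cos\theta).
\]
This is the vertical component of $m\times v(\theta)$, the first-order lift of the corner at azimuth $\theta$. Every sinusoid is $\ell_m$ for exactly one $m$, and
\begin{equation}\label{eq:pyth}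
\ell_m^2+\ell_m'^2=d^2|m|^2 .
\end{equation}

\begin{lemma}\label{lem:tilt}
For every horizontal $m$, the point $T_mv(\theta_0)$ has height exactly
\[
h\cos|m|+\frac{\sin|m|}{|m|}\,\ell_m(\theta_0),
\]
with $\frac{\sin|m|}{|m|}=1$ for $m=0$. If $|m|\le\rho/2$, the point lies in the band $|z-h|\le\rho/2$, and its height and azimuth are
\[
z=h+\ell_m-\tfrac\kappa2\bigl(\ell_m^2+\ell_m'^2\bigr)+O(|m|^3),\qquad
\theta=\theta_0-\kappa\ell_m'+O(|m|^2),
\]
where $\ell_m,\ell_m'$ are taken at $\theta_0$ and the constants are uniform in $\theta_0$.
\end{lemma}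

\begin{proof}
By Rodrigues' formula, with $v=v(\theta_0)$ and $m\ne0$,
\[
T_mv=\cos|m|\,v+\frac{\sin|m|}{|m|}\,m\times v+\frac{1-\cos|m|}{|m|^2}(m\cdot v)\,m .
\]
The last term is horizontal, so the height is as stated. Since $\ell_m=O(|m|)$, it equals $h+\ell_m-\frac h2|m|^2+O(|m|^3)$, and $h|m|^2=\kappa(\ell_m^2+\ell_m'^2)$ by \eqref{eq:pyth}.

Now let $|m|\le\rho/2$. A rotation by the angle $|m|$ moves unit vectors by at most $|m|$, so the point lies in the band, and so does the whole path $t\mapsto T_{tm}v$, $0\le t\le1$. On the band we have $0<z\le h+\rho/2<1$, so the distance to the $z$-axis is bounded below there and the azimuth is locally a smooth function with bounded derivatives. The horizontal velocity of the path at $t=0$ is $h(m_y,-m_x)$, the horizontal part of $m\times v$. Its component along $(-\sin\theta_0,\cos\theta_0)$, divided by $d$, is the angular velocity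
\[
\frac hd\bigl(-m_y\sin\theta_0-m_x\cos\theta_0\bigr)=-\frac h{d^2}\,\ell_m'(\theta_0)=-\kappa\ell_m'(\theta_0).
\]
The second derivative of the azimuth along the path is $O(|m|^2)$, and everything is uniform in $\theta_0$ by rotational symmetry.
\end{proof}

A sinusoid $\ell$ is determined by its values at $s$ and $s+\alpha$, which can be arbitrary, since $\sin\alpha\ne0$:
\[
\ell(\theta)=\frac{\ell(s)\sin(s+\alpha-\theta)+\ell(s+\alpha)\sin(\theta-s)}{\sin\alpha}.
\]
Differentiating, we get
\begin{equation}\label{eq:slopes}
\ell'(s)=\frac{\ell(s+\alpha)-\ell(s)\cos\alpha}{\sin\alpha},\qquad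
\ell'(s+\alpha)=\frac{\ell(s+\alpha)\cos\alpha-\ell(s)}{\sin\alpha}.
\end{equation}
Both formulas hold for any angle in $(0,\pi)$ in place of $\alpha$.

\subsection{First order: a zero is unavoidable}\label{sec:first}

This subsection is motivation only. Suppose that $u=z-\eta\,\zeta(\theta)$ near the latitude $z=h$, with $\eta$ small, and consider tilts $m=\eta\nu$. By Lemma~\ref{lem:tilt}, at the corner with base azimuth $\theta_0$
\[
u=h+\eta\bigl(\ell_\nu(\theta_0)-\zeta(\theta_0)\bigr)+O(\eta^2).
\]
Split $\zeta=\varphi+\zeta_e$ with $\varphi(\theta+\pi)=-\varphi(\theta)$ and $\zeta_e(\theta+\pi)=\zeta_e(\theta)$. Since $\ell_\nu$ changes sign under a half-turn, equality at $A$ and $A'$ means $\ell_\nu(s)=\varphi(s)$ to first order, and equality at $B$ and $B'$ means $\ell_\nu(s+\alpha)=\varphi(s+\alpha)$. For every $s$ there is exactly one such tilt. The remaining equation is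
\[
\zeta_e(s)-\zeta_e(s+\alpha)=0 .
\]
Its left side has mean zero over a period, so it has a solution $s$. No choice of $\zeta$ makes the first-order obstruction zero-free.

The antiperiodic part $\varphi$ has dropped out of the last equation, but it does determine the tilt. So we keep $\varphi$ at order $\eta$, move the $\pi$-periodic part to order $\eta^2$, and compute the next order.

\subsection{Second order: the obstruction function}

Let $U,\varphi,\psi$ be smooth functions of $\theta$ such that
\begin{equation}\label{eq:data}
U,\psi\ \text{are $\pi$-periodic},\qquad \varphi(\theta+\pi)=-\varphi(\theta),\qquad \tfrac12\le U\le\tfrac32,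
\end{equation}
and all three functions and their first two derivatives are bounded by a constant $M$. For $0<\eta\le1$ suppose that
\begin{equation}\label{eq:band}
u=h+U(\theta)\bigl(z-h-\eta\varphi(\theta)-\eta^2\psi(\theta)\bigr)\qquad\text{on the band }|z-h|\le\rho/2 .
\end{equation}
The weight $U$ is the vertical derivative of $u$ on the band. At this point it may be taken to be $1$; Section~\ref{sec:data} shows why it must vary.

Let $\mu_+(\theta)$ be the slope at $\theta$ of the sinusoid that agrees with $\varphi$ at $\theta$ and $\theta+\alpha$, and $\mu_-(\theta)$ the slope at $\theta$ of the sinusoid that agrees with $\varphi$ at $\theta-\alpha$ and $\theta$. By \eqref{eq:slopes},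
\begin{equation}\label{eq:mu}
\mu_+(\theta)=\frac{\varphi(\theta+\alpha)-\varphi(\theta)\cos\alpha}{\sin\alpha},\qquad
\mu_-(\theta)=\frac{\varphi(\theta)\cos\alpha-\varphi(\theta-\alpha)}{\sin\alpha}.
\end{equation}
Put
\begin{equation}\label{eq:QJ}
\begin{gathered}
Q_\pm=-\tfrac\kappa2(\varphi^2+\mu_\pm^2)+\kappa\varphi'\mu_\pm,\\
J(s)=U(s)\bigl(Q_+(s)-\psi(s)\bigr)-U(s+\alpha)\bigl(Q_-(s+\alpha)-\psi(s+\alpha)\bigr).
\end{gathered}
\end{equation}
As $\varphi,\varphi',\mu_\pm$ change sign under $\theta\mapsto\theta+\pi$, the functions $Q_\pm$ are $\pi$-periodic. In $Q_\pm$, the first term comes from the height lost in tilting, and the second from the sideways motion of the corner against the variation of $\varphi$.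

\begin{lemma}\label{lem:obstruction}
There are positive constants $C_1,C_2$, depending only on $a_1,a_2,a_3,\rho$ and $M$, with the following property. Let $u$ satisfy \eqref{eq:band} with $0<\eta\le1$, let $|m|\le\rho/2$, and suppose that $u$ takes the same value at the four corners $A,A',B,B'$ with parameters $m,s$. Then
\begin{itemize}
\item[(a)] $|m|\le C_1(|m|^2+\eta)$;
\item[(b)] if moreover $|m|\le1/(2C_1)$, then $|m|\le2C_1\eta$ and $|J(s)|\le C_2\eta$.
\end{itemize}
\end{lemma}

The idea of the proof is to use the two half-turn pairs in two ways. The difference of the values at $A$ and $A'$ (or $B$ and $B'$) determines the tilt; the average eliminates the error in the tilt and leaves $J$.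

\begin{proof}
All constants in $O(\cdot)$ below depend only on $a_1,a_2,a_3,\rho,M$.

(a) By Lemma~\ref{lem:tilt}, at a corner with base azimuth $\theta_0$ we have $z-h=\ell_m(\theta_0)+O(|m|^2)$ and $U(\theta)=U(\theta_0)+O(|m|)$. Inserting this in \eqref{eq:band}, we get
\[
u-h=U(\theta_0)\ell_m(\theta_0)+O(|m|^2+\eta).
\]
Compare $A$ with $A'$. Since $U(s+\pi)=U(s)\ge\frac12$ and $\ell_m(s+\pi)=-\ell_m(s)$, equality gives $2U(s)\ell_m(s)=O(|m|^2+\eta)$, so $\ell_m(s)=O(|m|^2+\eta)$. In the same way $B$ and $B'$ give $\ell_m(s+\alpha)=O(|m|^2+\eta)$. By \eqref{eq:slopes}, $\ell_m'(s)=O(|m|^2+\eta)$, and by \eqref{eq:pyth}, $d|m|\le|\ell_m(s)|+|\ell_m'(s)|$. This proves (a).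

(b) If $|m|\le1/(2C_1)$, then $C_1|m|^2\le|m|/2$, and (a) gives $|m|\le2C_1\eta$. Write $m=\eta\nu$, so $|\nu|\le2C_1$, and $\ell=\ell_\nu$. By Lemma~\ref{lem:tilt},
\[
z=h+\eta\ell-\tfrac{\eta^2\kappa}2(\ell^2+\ell'^2)+O(\eta^3),\qquad \theta=\theta_0-\eta\kappa\ell'+O(\eta^2),
\]
with $\ell,\ell'$ taken at $\theta_0$. Hence $\varphi(\theta)=\varphi-\eta\kappa\varphi'\ell'+O(\eta^2)$ and $\psi(\theta)=\psi+O(\eta)$, where functions without argument are taken at $\theta_0$. By \eqref{eq:band},
\begin{equation}\label{eq:expansion}
\frac{u-h}\eta=U(\theta)\bigl[\ell-\varphi+\eta\,c\bigr]+O(\eta^2),\qquad c=-\tfrac\kappa2(\ell^2+\ell'^2)+\kappa\varphi'\ell'-\psi,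
\end{equation}
and $U(\theta)=U(\theta_0)+O(\eta)$. Under $\theta_0\mapsto\theta_0+\pi$ the functions $\ell,\ell',\varphi,\varphi'$ change sign, while $U$ and $\psi$ do not. So $\ell-\varphi$ changes sign and $c$ is unchanged.

Equality at $A$ and $A'$ gives $2U(s)(\ell(s)-\varphi(s))=O(\eta)$, so $\ell(s)=\varphi(s)+\eta x$ with $x=O(1)$. Likewise $\ell(s+\alpha)=\varphi(s+\alpha)+\eta y$ with $y=O(1)$. By \eqref{eq:slopes} and \eqref{eq:mu},
\[
\ell'(s)=\mu_+(s)+O(\eta),\qquad \ell'(s+\alpha)=\mu_-(s+\alpha)+O(\eta).
\]
Therefore $c=Q_+(s)-\psi(s)+O(\eta)$ at $A,A'$, and $c=Q_-(s+\alpha)-\psi(s+\alpha)+O(\eta)$ at $B,B'$.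

The bracket in \eqref{eq:expansion} is now $O(\eta)$ at every corner, so replacing $U(\theta)$ by $U(\theta_0)$ costs only $O(\eta^2)$. Let $\tau$ be the common value of $(u-h)/\eta^2$ at the four corners. Then
\[
\begin{aligned}
A,A':&\quad\tau=U(s)\bigl[\pm x+Q_+(s)-\psi(s)\bigr]+O(\eta),\\
B,B':&\quad\tau=U(s+\alpha)\bigl[\pm y+Q_-(s+\alpha)-\psi(s+\alpha)\bigr]+O(\eta).
\end{aligned}
\]
Averaging over $A,A'$ and over $B,B'$ removes the unknowns $x,y$. Subtracting the two averages gives $J(s)=O(\eta)$.
\end{proof}

So if $|J|$ has a positive lower bound, then for small $\eta$ there is no bad rotation near this circle of vertical boxes.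

\section{Making the obstruction a nonzero constant}\label{sec:data}

\subsection{The mean of the obstruction}

Put $W=U(Q_--\psi)$ and $D=Q_+-Q_-$. Then \eqref{eq:QJ} reads
\begin{equation}\label{eq:J}
J(s)=U(s)D(s)+W(s)-W(s+\alpha),\qquad
D=\kappa(\mu_+-\mu_-)\Bigl(\varphi'-\tfrac12(\mu_++\mu_-)\Bigr).
\end{equation}
For given $U$ and $\varphi$, the function $W$ can be any smooth $\pi$-periodic function: take $\psi=Q_--W/U$. It does not affect the mean of $J$. So two tasks remain: give $UD$ a nonzero mean, and then choose $W$ so as to cancel everything but the mean.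

\begin{remark}\label{rem:U}
With $U$ constant the first task is impossible. Indeed, if $\varphi$ has Fourier coefficients $c_n$, then $\mu_+-\mu_-$ and $\varphi'-\frac12(\mu_++\mu_-)$ have the coefficients $A_nc_n$ and $iB_nc_n$ with
\[
A_n=\frac{2(\cos n\alpha-\cos\alpha)}{\sin\alpha},\qquad B_n=n-\frac{\sin n\alpha}{\sin\alpha}.
\]
The mean of the product is $\sum_nA_nc_n\cdot iB_{-n}c_{-n}$, and this is $0$ because $A_n$ is even and $B_n$ is odd in $n$. Hence $D$ has mean zero for every $\varphi$. This is why we let the weight $U$ vary.
\end{remark}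

\subsection{A case by hand}

The choice $\varphi=\cos\theta$ is useless: it is a sinusoid, so the tilt follows it exactly, $\mu_+=\mu_-$ and $D=0$. The next antiperiodic frequency is $3$.

\begin{example}\label{ex:pi4}
Let $\alpha=\pi/4$, i.e.\ $q/p=\tan\frac{3\pi}8=1+\sqrt2$, and $\varphi=\cos3\theta$. Since $\cos(3\theta\pm\frac{3\pi}4)=\frac{\sqrt2}2(-\cos3\theta\mp\sin3\theta)$, \eqref{eq:mu} gives
\[
\mu_+=-2\cos3\theta-\sin3\theta,\qquad\mu_-=2\cos3\theta-\sin3\theta .
\]
Hence
\[
D=\kappa(-4\cos3\theta)(-3\sin3\theta+\sin3\theta)=8\kappa\sin3\theta\cos3\theta=4\kappa\sin6\theta,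
\]
with mean zero, as it must be. We correlate $U$ with $D$: let $U=1+\lambda\sin6\theta$ with $0<\lambda\le\frac12$. Then
\[
UD=2\lambda\kappa+4\kappa\sin6\theta-2\lambda\kappa\cos12\theta
\]
has mean $2\lambda\kappa>0$. To cancel the oscillating terms we need $W(s+\pi/4)-W(s)=4\kappa\sin6s-2\lambda\kappa\cos12s$, and
\[
W(s)=-2\sqrt2\,\kappa\cos\bigl(6s-\tfrac{3\pi}4\bigr)+\lambda\kappa\cos12s
\]
does this, because $\cos(6s+\frac{3\pi}4)-\cos(6s-\frac{3\pi}4)=-\sqrt2\sin6s$ and $\cos(12s+3\pi)-\cos12s=-2\cos12s$. With this $W$, $J\equiv2\lambda\kappa$.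
\end{example}

\subsection{The general case}

\begin{lemma}\label{lem:data}
Let $\alpha\in(0,\pi)$ with $\alpha\notin\{\frac\pi3,\frac\pi2,\frac{2\pi}3\}$, and $\kappa>0$. There are an $n\in\{3,5\}$ and a constant $K\ne0$, both depending only on $\alpha$ and $\kappa$, such that for every $\lambda\in(0,\frac12]$ the functions
\[
\varphi=\cos n\theta,\qquad U=1+\lambda\sigma,\qquad \sigma=\operatorname{sgn}(K)\sin2n\theta,
\]
together with a suitable smooth $\pi$-periodic $\psi$, satisfy \eqref{eq:data} and $J\equiv\frac{\lambda|K|}2$. For each order, the derivatives of $U,\varphi,\psi$ of that order are bounded uniformly in $\lambda\in(0,\frac12]$.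
\end{lemma}

\begin{proof}
Let $n=5$ if $\alpha\in\{\frac\pi6,\frac{5\pi}6\}$ and $n=3$ otherwise. We claim that
\begin{equation}\label{eq:n}
\cos n\alpha\ne\cos\alpha\qquad\text{and}\qquad2n\alpha\notin\pi\mathbb Z .
\end{equation}
If $n=3$, then $\cos3\alpha-\cos\alpha=-2\sin2\alpha\sin\alpha\ne0$ because $\alpha\ne\frac\pi2$. Moreover, $6\alpha\in\pi\mathbb Z$ only for $\alpha\in\{\frac\pi6,\frac\pi3,\frac\pi2,\frac{2\pi}3,\frac{5\pi}6\}$, and these values are excluded. If $n=5$, then $\cos5\alpha=-\cos\alpha\ne\cos\alpha$, and $10\alpha\in\{\frac{5\pi}3,\frac{25\pi}3\}$.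

As $n$ is odd, $\varphi(\theta+\pi)=-\varphi(\theta)$. From \eqref{eq:mu},
\[
\mu_+-\mu_-=\frac{2(\cos n\alpha-\cos\alpha)}{\sin\alpha}\cos n\theta,\qquad
\tfrac12(\mu_++\mu_-)=-\frac{\sin n\alpha}{\sin\alpha}\sin n\theta,
\]
and $\varphi'=-n\sin n\theta$. So \eqref{eq:J} gives
\[
D=K\sin2n\theta,\qquad K=\kappa\,\frac{(\cos n\alpha-\cos\alpha)(\sin n\alpha-n\sin\alpha)}{\sin^2\alpha}.
\]
The first factor of the numerator is nonzero by \eqref{eq:n}. For the second, $|\sin n\alpha|<n\sin\alpha$ for all $n\ge2$: this holds for $n=2$ since $|\cos\alpha|<1$, and then by induction, since $|\sin(n+1)\alpha|\le|\sin n\alpha|+\sin\alpha$. Hence $K\ne0$.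

With $U=1+\lambda\sigma$ we have $\frac12\le U\le\frac32$ and
\[
UD=K\sin2n\theta+\lambda|K|\sin^22n\theta=\frac{\lambda|K|}2+K\sin2n\theta-\frac{\lambda|K|}2\cos4n\theta .
\]
By \eqref{eq:n}, $\sin2n\alpha\ne0$, hence also $\sin n\alpha\ne0$, and we may put
\[
W(s)=-\frac{K}{2\sin n\alpha}\cos(2ns-n\alpha)-\frac{\lambda|K|}{4\sin2n\alpha}\sin(4ns-2n\alpha).
\]
This is $\pi$-periodic. From
\[
\begin{aligned}
\cos(2ns+n\alpha)-\cos(2ns-n\alpha)&=-2\sin2ns\,\sin n\alpha,\\
\sin(4ns+2n\alpha)-\sin(4ns-2n\alpha)&=2\cos4ns\,\sin2n\alpha
\end{aligned}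
\]
we get $W(s+\alpha)-W(s)=K\sin2ns-\frac{\lambda|K|}2\cos4ns$. So with $\psi=Q_--W/U$, \eqref{eq:J} gives $J\equiv\lambda|K|/2$. Uniform boundedness is clear: $Q_-$ does not depend on $\lambda$, $U$ and $W$ depend on it affinely, and $U\ge\frac12$.
\end{proof}

\begin{remark}\label{rem:excluded}
The hypotheses of Theorem~\ref{thm:main} enter here. We have $\alpha=\frac\pi2,\frac\pi3,\frac{2\pi}3$ exactly when $q/p=1,\sqrt3,1/\sqrt3$. For these values the choice of $\varphi$ and $U$ in Lemma~\ref{lem:data} fails for every odd $n$. If $\alpha=\frac\pi2$, then $\cos n\alpha=0=\cos\alpha$, so $K=0$. If $\alpha$ is $\frac\pi3$ or $\frac{2\pi}3$, then either $3\nmid n$ and $\cos n\alpha=\cos\alpha$, so again $K=0$; or $3\mid n$ and $2n\alpha\in2\pi\mathbb Z$, so that $W(s)-W(s+\alpha)$ has no terms of frequency $2n$ and cannot cancel $K\sin2ns$.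
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

By Proposition~\ref{prop:suffices} we need a smooth even function on $S^2$ without bad rotations.

\medskip\noindent\textbf{The function.} By hypothesis the angle $\alpha$ belonging to each $k=1,2,3$ is none of $\frac\pi3,\frac\pi2,\frac{2\pi}3$. For $\lambda\in(0,\frac12]$ let $U_k,\varphi_k,\psi_k,\sigma_k,K_k,J_k$ be the objects of Lemma~\ref{lem:data}, and let $M$ bound $U_k,\varphi_k,\psi_k$ and their first two derivatives for all $k$ and $\lambda$. Let $\chi$ be a smooth cutoff on $\mathbb R$ with values in $[0,1]$, $\chi=1$ on $[-\rho/2,\rho/2]$ and $\chi=0$ off $[-\rho,\rho]$. For $\eta\in(0,1]$ and $z\ge0$ put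
\begin{equation}\label{eq:u}
u=\omega(z)+\sum_{k=1}^3\chi(z-a_k)\Bigl[\lambda\sigma_k(\theta)(z-a_k)-U_k(\theta)\bigl(\eta\varphi_k(\theta)+\eta^2\psi_k(\theta)\bigr)\Bigr],
\end{equation}
and extend by $u(-x)=u(x)$. The sum is supported in the bands $|z-a_k|\le\rho$, away from the equator and the poles, so $u$ is smooth: $u=z^2$ near the equator and $u=|z|$ near the poles. The bands are disjoint, and $\omega(z)=z$ on them. So for $|z-a_k|\le\rho/2$
\[
u=z+\lambda\sigma_k(z-a_k)-U_k(\eta\varphi_k+\eta^2\psi_k)=a_k+U_k(\theta)\bigl(z-a_k-\eta\varphi_k(\theta)-\eta^2\psi_k(\theta)\bigr),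
\]
which is \eqref{eq:band} with $h=a_k$. Finally,
\begin{equation}\label{eq:close}
\|u-u_0\|_\infty\le C_0(\lambda+\eta),\qquad C_0=1+3M .
\end{equation}

\medskip\noindent\textbf{The parameters.} Let $C_1,C_2$ be the constants of Lemma~\ref{lem:obstruction} for this $M$, the largest over the three values of $k$. They depend neither on $\lambda$ nor on $\eta$. We choose, in this order,
\begin{itemize}
\item $r=\min\bigl(\rho/2,\,1/(2C_1)\bigr)$, and with it $\delta_0(r)$ from \eqref{eq:offN};
\item $\lambda\in(0,\frac12]$ and $\eta_0\in(0,1]$ with $C_0(\lambda+\eta_0)<\delta_0(r)/2$;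
\item $\eta\in(0,\eta_0]$ with $C_2\eta<\frac\lambda2\min_k|K_k|$.
\end{itemize}

\medskip\noindent\textbf{No rotation is bad.} Suppose that $R$ is bad for $u$. Then $\delta(R;u)=0$, and by \eqref{eq:delta} and \eqref{eq:close} $\delta(R;u_0)\le2C_0(\lambda+\eta)<\delta_0(r)$. So $R\in\mathcal N_r$ by \eqref{eq:offN}. Let $k$ be an index such that $Re_k$ makes an angle less than $r$ with $e_z$ or $-e_z$. Replacing $R$ by $R\gamma$, where $\gamma$ is the rotation by $\pi$ about one of the other two coordinate axes, changes the sign of $Re_k$ and keeps $R$ bad. So we may assume that the angle with $e_z$ is less than $r$. Lemma~\ref{lem:corners} provides $m$ and $s$ with $|m|<r$, and since $u$ is even and $R$ is bad, $u$ takes the same value at the four corners. By Lemma~\ref{lem:obstruction}(b) and Lemma~\ref{lem:data},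
\[
\frac{\lambda|K_k|}2=|J_k(s)|\le C_2\eta<\frac{\lambda|K_k|}2,
\]
a contradiction. \qed

\section{The ratio $\sqrt3$}\label{sec:sqrt3}

Remark~\ref{rem:excluded} shows where the calculation fails if two edges have quotient $\sqrt3$. Here is the geometric reason. For a square base ($\alpha=\frac\pi2$), advancing $s$ by $\frac\pi2$ gives the same four corners with the roles of the pairs $A,A'$ and $B,B'$ exchanged, and this changes the sign of the remaining equation, so that it has a solution. For $\alpha=\frac\pi3$ or $\frac{2\pi}3$ one rectangle is not mapped to itself, but three of them fit together in a regular hexagon. The next proposition shows that this suffices to force a box near $u_0$. On $S^2$ let $\|w\|_{C^1}=\sup|w|+\sup|\nabla w|$.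

\begin{proposition}\label{prop:sqrt3}
Let $a^2+b^2+c^2=1$, let two of $a,b,c$ have quotient $\sqrt3$, let $h$ be the third one, and let $u_0$ be given by \eqref{eq:omega} with $2\rho<h$. Then there is an $\epsilon_0>0$ such that for every even $C^1$ function $u$ on $S^2$ with $\|u-u_0\|_{C^1}<\epsilon_0$ some $R\in SO(3)$ is bad for $u$. Consequently, for every $\varepsilon>0$ with $\varepsilon\max_{S^2}|u|<1$ the surface $\{(1+\varepsilon u(x))x:x\in S^2\}$ has an inscribed box of type $(a,b,c)$.
\end{proposition}

This rules out our construction for such shapes. Indeed, let $u$ be given by \eqref{eq:u} with $U_k=1+\lambda\sigma_k$ and with any smooth data $\sigma_k,\varphi_k,\psi_k$ that are bounded, together with their first derivatives, by a constant $M$. Then $\|u-u_0\|_{C^1}=O(\lambda+\eta)$ with a constant depending on $M$ but not on $\lambda,\eta$. So $u$ has a bad rotation as soon as $\lambda+\eta$ is small enough.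

\begin{proof}[Proof of Proposition~\ref{prop:sqrt3}]
Let $d=\sqrt{1-h^2}$, and let $v(\theta)$, $T_m$ and $\ell_m$ be defined from $d$ and $h$ as in Section~\ref{sec:vertical}. For $s\in\mathbb R/2\pi\mathbb Z$ and horizontal $m$ put
\[
P_j=P_j(s,m)=T_mv\bigl(s+j\tfrac\pi3\bigr),\qquad j\in\mathbb Z/6 .
\]
The points $P_0,P_1,P_3,P_4$ are the corners of a rectangle inscribed in a circle of radius $d$, whose diagonals cross at the angle $\frac\pi3$. Its sides are $d$ and $\sqrt3\,d$. The two of $a,b,c$ with quotient $\sqrt3$ have square sum $d^2$, so they are $\frac d2$ and $\frac{\sqrt3}2d$, and the sides of the rectangle are their doubles. Therefore $P_0,P_1,P_3,P_4$ lie one on each diagonal of a box of type $(a,b,c)$, and if $u$ takes the same value at these four points, there is a bad $R$. We proceed in two steps: first solve two of the three equations for $m$, then find $s$.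

\medskip\noindent\emph{The tilt.} Let
\[
\Phi_s(m)=\bigl(u(P_0)-u(P_3),\;u(P_1)-u(P_4)\bigr),\qquad L_s(m)=2\bigl(\ell_m(s),\ell_m(s+\tfrac\pi3)\bigr).
\]
The values of $\ell_m$ at $s$ and $s+\frac\pi3$ control $\ell_m'(s)$ by \eqref{eq:slopes} with $\frac\pi3$ in place of $\alpha$, and hence $|m|$ by \eqref{eq:pyth}. So the linear map $L_s$ is invertible with inverse bounded uniformly in $s$, say by $\Lambda$. Let $0<r<\min(1,h-2\rho)$. For $|m|\le r$ the points $P_j$ have height greater than $2\rho$, where $u_0=z$. By the exact height in Lemma~\ref{lem:tilt}, the map $\Phi_s$ belonging to $u_0$ is $\frac{\sin|m|}{|m|}L_s(m)$, which vanishes at $0$ and whose derivative differs from $L_s$ by at most $Cr^2$. For general $u$, the value $\Phi_s(0)$ and the derivative of $\Phi_s$ in $m$ differ from those for $u_0$ by at most $C\|u-u_0\|_{C^1}$. Here $C$ does not depend on $s$, $u$, $r$. Choose first $r$ with $\Lambda Cr^2\le\frac14$ and then $\epsilon_0>0$ with $\Lambda C\epsilon_0\le\min(\frac14,\frac r2)$. Then $F_s(m)=m-L_s^{-1}\Phi_s(m)$ has Lipschitz constant at most $\frac12$ on the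 disk $|m|\le r$ and $|F_s(0)|\le\frac r2$, so $F_s$ is a contraction of this disk into itself. Hence $\Phi_s$ has a unique zero $m(s)$ in the disk. It depends continuously on $s$, because $F_s$ does and the contraction constant is uniform.

\medskip\noindent\emph{The angle.} At $(s,m(s))$ put
\[
g(s)=u(P_0)-u(P_1),\qquad G(s)=u(P_2)-u(P_5).
\]
Both are continuous on $\mathbb R/2\pi\mathbb Z$. At a zero of $g$ we have $u(P_3)=u(P_0)=u(P_1)=u(P_4)$, hence a bad $R$. So we must show that $g$ has a zero. We first use $G$ to find a hexagon on which $u$ takes equal values at opposite corners.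

Advancing $s$ by $\pi$ with $m$ fixed replaces $P_j$ by $P_{j+3}$. So $\Phi_{s+\pi}=-\Phi_s$, whence $m(s+\pi)=m(s)$ by uniqueness, and $G(s+\pi)=-G(s)$. By continuity $G(s_0)=0$ for some $s_0$. At $(s_0,m(s_0))$ we now have $u(P_j)=u(P_{j+3})=:\tau_j$ for $j=0,1,2$. Since
\[
\begin{aligned}
\Phi_{s_0+\pi/3}(m)&=\bigl(u(P_1)-u(P_4),\,u(P_2)-u(P_5)\bigr),\\
\Phi_{s_0+2\pi/3}(m)&=\bigl(u(P_2)-u(P_5),\,u(P_3)-u(P_0)\bigr),
\end{aligned}
\]
with $P_j=P_j(s_0,m)$, the tilt $m(s_0)$ is a zero of these two maps as well. By uniqueness $m(s_0)=m(s_0+\frac\pi3)=m(s_0+\frac{2\pi}3)$. Hence the values of $g$ at $s_0$, $s_0+\frac\pi3$, $s_0+\frac{2\pi}3$ are all read off from the same hexagon, and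
\[
g(s_0)+g(s_0+\tfrac\pi3)+g(s_0+\tfrac{2\pi}3)=(\tau_0-\tau_1)+(\tau_1-\tau_2)+(\tau_2-\tau_0)=0 .
\]
By the intermediate value theorem $g$ has a zero. The last statement of the proposition is Lemma~\ref{lem:reduction}.
\end{proof}

\begin{thebibliography}{9}
\bibitem{HMS} Tamas Hausel, Endre Makai Jr., Andras Szucs, \emph{Inscribing cubes and covering by rhombic dodecahedra via equivariant topology}, arXiv:math/9906066 (1999).
\end{thebibliography}

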